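# Every energy solution of the damped quintic wave equation is a Shatah–Struwe solution

## 1. Guessing $L^4L^{12}$: sub-cubic growth, stationary solutions, and a warning profile

Let $\Omega\subset\mathbb R^3$ be a bounded smooth domain. We study
$$\partial_t^2u+\gamma\partial_tu-\Delta u+f(u)=g(x),\qquad u|_{\partial\Omega}=0,\qquad u|_{t=0}=u_0,\ \ \partial_tu|_{t=0}=u_0',\tag{1}$$
with $\gamma>0$, $g\in L^2(\Omega)$, and a nonlinearity such that, for some positive constants $C,\kappa$ and with $F(u)=\int_0^uf(s)\,ds$,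
$$-C+\kappa|u|^4\le f'(u)\le C(1+|u|^4),\qquad |f''(u)|\le C(1+|u|^3),\qquad f(u)u-4F(u)\ge-C.\tag{2}$$
The model case is $f(u)=u^5$: then $F=u^6/6$ and $f(u)u-4F(u)=u^6/3\ge0$. The phase space is $\mathcal E=H^1_0(\Omega)\times L^2(\Omega)$ with $\|(\phi_0,\phi_1)\|_{\mathcal E}^2=\|\nabla\phi_0\|_2^2+\|\phi_1\|_2^2$, and $\xi_u(t)=(u(t),\partial_tu(t))$. All norms without a domain are over $\Omega$.

**Definition (energy solution).** An energy solution on $[0,T]$ is a function $u$ with $\xi_u\in L^\infty(0,T;\mathcal E)$ that satisfies the equation in the sense of distributions and has $\xi_u(0)=(u_0,u_0')\in\mathcal E$. The initial condition makes sense because the equation gives $\xi_u\in C([0,T];H^{-1}\times H^{-1})$. No energy identity or inequality is required.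

**Definition (Shatah–Struwe solution).** An energy solution on $[0,T]$ that also lies in $L^4(0,T;L^{12}(\Omega))$ is called a Shatah–Struwe (SS) solution on $[0,T]$.

For every datum in $\mathcal E$ there is exactly one global SS solution (fact (ii) below). The question, posed by Savostianov and Zelik in "Recent progress in attractors for quintic wave equations", arXiv:1311.3290 (2013), where it is stated as not known, is whether every energy solution has the extra regularity $u\in L^4(0,T;L^{12})$.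

The answer one would first guess is yes: regularity that the good solutions have should be forced by the equation. Let us test this.

**Test A: growth at most cubic.** Suppose $|f(s)|\le C(1+|s|^3)$. An energy solution lies in $L^\infty(0,T;L^6)$ by Sobolev's inequality, so $f(u)\in L^\infty(0,T;L^2)$. Thus $\partial_t^2u-\Delta u=g-\gamma\partial_tu-f(u)$ is in $L^1(0,T;L^2)$, and the Strichartz estimate (fact (i) below) gives $u\in L^4(0,T;L^{12})$ at once. For quintic $f$ we only get $f(u)\in L^\infty(0,T;L^{6/5})$, and this is where the question begins.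

**Test B: stationary solutions.** Let $u\in H_0^1(\Omega)$ solve $-\Delta u+f(u)=g$, with $f$ as in (2). Is $u\in L^{12}(\Omega)$? From (2) one gets $f(s)s\ge4F(s)-C\ge-C'$, because $F$ is bounded below (this is checked in Section 2). For $k\ge1$ the function $s\mapsto s\min(|s|,k)^2$ is Lipschitz and its derivative is at least $\min(|s|,k)^2$. So $u\min(|u|,k)^2\in H^1_0$ is an admissible test function, and
$$\int|\nabla u|^2\min(|u|,k)^2\,dx\le\int(g-f(u))\,u\min(|u|,k)^2\,dx\le\int|g||u|^3\,dx+C'\int u^2\,dx .$$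
The right side is finite since $g\in L^2$ and $u\in L^6$, and it does not depend on $k$. Since $|\nabla(u\min(|u|,k))|\le2\min(|u|,k)|\nabla u|$, Sobolev's inequality bounds $u\min(|u|,k)$ in $L^6$ uniformly in $k$, and Fatou's lemma gives $u^2\in L^6$, that is, $u\in L^{12}$. The guess passes this test.

**Test C: a function that meets the bounds but not the conclusion.** Let $0\in\Omega$, let $\phi\in C_c^\infty(B(0,1))$ be nonzero, and put $u(t,x)=t^{-1/2}\phi(x/t)$ for small $t>0$, $u=0$ for $t\le0$. This is not a solution, but let us see which bounds it meets. Scaling gives $\|\nabla u(t)\|_2=\|\nabla\phi\|_2$, and $\partial_tu=t^{-3/2}(-\frac12\phi-y\cdot\nabla\phi)(x/t)$ has constant $L^2$ norm. As $t\downarrow0$ the supports shrink to a point, so $\xi_u(t)\rightharpoonup0$ weakly in $\mathcal E$. Hence $\xi_u$ is bounded and weakly continuous, but not strongly continuous at $t=0$. Moreover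
$$\|u(t)\|_{12}^4=t^{-1}\|\phi\|_{12}^4,\qquad\int_{B(0,t)}u(t)^6\,dx=\int\phi^6\,dx .$$
So $\int_0\|u\|_{12}^4\,dt=\infty$, through a logarithmic divergence. A definition without any energy inequality does not visibly forbid such energy from appearing out of a point. A proof of the guess must exclude this profile. It must also deal with singular times that accumulate.

## 2. The hypotheses, the two theorems and the facts they rest on

The proof uses less than (2). From now on $\gamma\in\mathbb R$ has any sign, $g\in L^1(0,T;L^2(\Omega))$, $f\in C(\mathbb R)$, and with suitable constants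

* **(H1)** $|f(s)|\le C_f(1+|s|^5)$;
* **(H2)** $F(s)\ge c_0s^6-C_1$ with $c_0>0$, and $f(s)s-4F(s)\ge-C_1$.

Energy solutions are defined as before. Assumption (2) implies both: $|f'(s)|\le C(1+|s|^4)$ gives (H1), and
$$F(s)=f(0)s+\int_0^s(s-r)f'(r)\,dr\ge f(0)s-\tfrac C2s^2+\tfrac\kappa{30}s^6,$$
because $\int_0^s(s-r)r^4\,dr=s^6/30$. The right side is at least $\frac\kappa{60}s^6-C_1$ for $C_1$ large. The enlarged class is invariant under time reversal $t\mapsto T-t$, which replaces $\gamma$ by $-\gamma$ and $g(t)$ by $g(T-t)$. This is the reason to allow any sign of $\gamma$.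

**Theorem 1.** Under (H1) and (H2), every energy solution on $[0,T]$ belongs to $L^4(0,T;L^{12}(\Omega))$. In the setting of (1)–(2) it therefore coincides on $[0,T]$ with the SS solution of fact (ii).

**Theorem 2.** Assume only (H1). There is $\varepsilon_0>0$, depending only on $\Omega$ and $C_f$, such that: if $u$ is an energy solution on $[0,T]$ and every $t_0\in[0,T]$ satisfies $\limsup_{t\to t_0}\|\xi_u(t)-\xi_u(t_0)\|_{\mathcal E}<\varepsilon_0$, then $u\in L^4(0,T;L^{12})$. Consequently an energy solution lies in $L^4(0,T;L^{12})$ if and only if $\xi_u\in C([0,T];\mathcal E)$ in the strong topology.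

We use three facts as given.

**(i) Strichartz estimate.** If $\xi_0\in\mathcal E$, $G\in L^1([0,T];L^2)$, and $\partial_t^2v-\Delta v=G$, $v|_{\partial\Omega}=0$, $\xi_v|_{t=0}=\xi_0$, then $v\in L^4([0,T];L^{12})$ and $\|v\|_{L^4([0,T];L^{12})}\le C_T(\|\xi_0\|_{\mathcal E}+\|G\|_{L^1([0,T];L^2)})$.

**(ii) SS solutions.** Under (2), for every $(u_0,u_0')\in\mathcal E$ there is a unique function defined for all $t\ge0$ that is an SS solution on $[0,T]$ for every finite $T>0$.

**(iii) Spectral clusters.** (Smith–Sogge, *On the $L^p$ norm of spectral clusters for compact manifolds with boundary*, Acta Math. 198 (2007).) For the Dirichlet Laplacian on a compact 3-dimensional manifold with boundary and $\Lambda=\sqrt{-\Delta}$,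
$$\|1_{[k,k+1)}(\Lambda)\phi\|_{L^q}\le C(1+k)^{3(\frac12-\frac1q)-\frac12}\|\phi\|_{L^2},\qquad q\ge5.$$
We use $q=5$, where the exponent is $\frac25$.

To get a feeling for (iii), take for $\Omega$ the ball of radius $\pi$. The radial Dirichlet eigenfunctions are $e_j=\sin(jr)/(\sqrt2\,\pi r)$ with $\Lambda e_j=je_j$, normalized in $L^2$ since $\int_0^\pi4\pi\sin^2(jr)\,dr=2\pi^2$. Then, with $s=jr$,
$$\|e_j\|_5^5=c\int_0^\pi|\sin jr|^5r^{-3}\,dr=c\,j^2\int_0^{j\pi}|\sin s|^5s^{-3}\,ds,$$
and the last integral tends to a positive finite limit. So $\|e_j\|_5$ has size $j^{2/5}$, and the exponent $\frac25$ is attained.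

## 3. Where the difference estimate and the Strichartz bootstrap stop

The first sensible approach is uniqueness: let $v$ be the SS solution with the same data and $d=u-v$. Then $\partial_t^2d+\gamma\partial_td-\Delta d=-(f(u)-f(v))$ with $|f(u)-f(v)|\le C(1+|u|^4+|v|^4)|d|$. Multiplying by $\partial_td$, one must bound $\int(1+|u|^4+|v|^4)|d||\partial_td|$. The part with $v$ is at most $\|v\|_{12}^4\|d\|_6\|\partial_td\|_2$, which suits Gronwall's lemma. In the part with $u$ we know $|u|^4\in L^{3/2}$ and $d\in L^6$, so $|u|^4d\in L^{6/5}$, while $\partial_td$ is only in $L^2$. The pairing is not defined, and no energy inequality for $u$ is available to replace the computation.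

The second approach is to bootstrap with (i). Since
$$\||u|^5\|_2\le\|u\|_{12}^4\|u\|_6,\tag{3}$$
one formally gets $X\le C+C\,\sup_t\|u\|_6\,X^4$ for $X=\|u\|_{L^4(0,\tau;L^{12})}$. If $X=\infty$ for every $\tau>0$, this says nothing. So one truncates frequencies: $P_Nu$ has a finite norm. But $P_Nf(u)$ is not $f(P_Nu)$, and to bound $\|P_N(f(u)-f(P_Nu))\|_2$ from the energy one pays a factor $N$ for passing from $L^{6/5}$ to $L^2$ (see (5) below), while the tail $\|u-P_Nu\|_6$ tends to $0$ without a rate. This is the exact point where the bootstrap stops, even for solutions that are small in $\mathcal E$ at all times.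

The way past it is to treat the tail also as a solution of a wave equation. On the frequency block $(M,2M]$ there is an estimate in $L^5_{t,x}$ with gain $M^{-3/10}$. Five factors give $M^{-3/2}$, exactly what pays for the cost $N^{3/2}$ of passing from $L^1$ to $L^2$ at frequency $N\le M$, with some decay in $M/N$ to spare. The estimates of the blocks bring in the unknown quantity at higher frequencies, $A(2M)$ with $A(N)=\int\|P_N(\cdot)\|_2\,dt$, and the spare decay beats the growth $A(N)=O(N)$ that the energy provides. We now carry this out.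

## 4. Spectral form, weak continuity and Duhamel's formula

Put $\Box=\partial_t^2-\Delta$ and $h=g-\gamma\partial_tu\in L^1(0,T;L^2)$, so that $\Box u=h-f(u)$. Let $(e_j,\lambda_j)$ be the Dirichlet eigenpairs of $-\Delta$, with $e_j\in C^\infty(\bar\Omega)$ orthonormal in $L^2$, and recall $\|\phi\|_6\le C\|\nabla\phi\|_2$ on $H^1_0$.

**Spectral form.** Purpose: to turn the distributional equation into scalar ODEs. By (H1), $f(u)\in L^\infty(0,T;L^{6/5})\subset L^\infty(0,T;H^{-1})$. Testing with $\theta(t)\phi(x)$, $\phi\in C_c^\infty(\Omega)$, gives $(u,\phi)''=-(\nabla u,\nabla\phi)+(h-f(u),\phi)$ in $\mathcal D'(0,T)$. Both sides are continuous in $\phi$ for the $H_0^1$ norm, so this holds for all $\phi\in H^1_0$. In particular $(u,e_j)\in W^{2,1}(0,T)$ and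
$$(u,e_j)''+\lambda_j(u,e_j)=(h-f(u),e_j).\tag{4}$$

**Weak continuity.** Purpose: to give $\xi_u(t)$ a meaning, with the same bound, at every $t$. Let $M=\operatorname{ess\,sup}\|\xi_u\|_{\mathcal E}$. Since $\partial_tu\in L^\infty(L^2)$ and $\partial_t^2u\in L^1(H^{-1})$, $\xi_u$ has a representative in $C([0,T];L^2\times H^{-1})$. Given $t$, take $t_n\to t$ with $\|\xi_u(t_n)\|_{\mathcal E}\le M$. A subsequence converges weakly in $\mathcal E$, and its limit must be $\xi_u(t)$. So $\|\xi_u(t)\|_{\mathcal E}\le M$ for every $t$. If now $t_n\to t$ is arbitrary, every subsequence of $\xi_u(t_n)$ has a further subsequence that converges weakly in $\mathcal E$, again to $\xi_u(t)$. Hence $\xi_u:[0,T]\to\mathcal E$ is weakly continuous.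

**Linear facts.** Let $\xi_z\in L^\infty(\mathcal E)$ and $\Box z=G\in L^1L^2$ on an interval. Solving the scalar equations $(z,e_j)''+\lambda_j(z,e_j)=(G,e_j)$ gives Duhamel's formula
$$z(t)=\cos((t-s)\Lambda)z(s)+\Lambda^{-1}\sin((t-s)\Lambda)\partial_tz(s)+\int_s^t\Lambda^{-1}\sin((t-\tau)\Lambda)G(\tau)\,d\tau .$$
The free evolution is unitary on $\mathcal E$. Hence $\xi_z$ is strongly continuous in $\mathcal E$ and $\|\xi_z(t)\|_{\mathcal E}\le\|\xi_z(s)\|_{\mathcal E}+|\int_s^t\|G\|_2|$. Extending $G$ by $0$, we see that (i) holds on every interval of length at most $1$, in both time directions, with one constant.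

If $u$ is an energy solution with $u\in L^4(J;L^{12})$, then (3) gives $f(u)\in L^1(J;L^2)$, hence $\xi_u\in C(\bar J;\mathcal E)$. This is already the "only if" half of the last claim of Theorem 2.

## 5. Spectral truncation: a Bernstein bound and an $L^5_{t,x}$ estimate with gain $M^{-3/10}$

Let $P_N=1_{[0,N]}(\Lambda)$; for $\phi\in L^r$, $1\le r\le 2$, this means $P_N\phi=\sum_{\lambda_j\le N^2}(\phi,e_j)e_j$. The Dirichlet heat kernel satisfies $K_t(x,x)\le(4\pi t)^{-3/2}$, by comparison with the whole space. So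
$$\sum_{\lambda_j\le N^2}e_j(x)^2\le e\sum_je^{-\lambda_j/N^2}e_j(x)^2=e\,K_{1/N^2}(x,x)\le CN^3 .$$
(In the ball of radius $\pi$ at $x=0$, the nonradial eigenfunctions of the standard basis vanish, and the sum is $\frac1{2\pi^2}\sum_{j\le N}j^2$, of size $N^3$.) By the Cauchy–Schwarz inequality $\|P_N\|_{L^2\to L^\infty}\le CN^{3/2}$, by duality $\|P_N\|_{L^1\to L^2}\le CN^{3/2}$, and by interpolation with $L^2\to L^2$,
$$\|P_N\phi\|_2\le CN^{3(\frac1r-\frac12)}\|\phi\|_r,\qquad1\le r\le2.\tag{5}$$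
The exponent is $1$ for $r=\frac65$ and $\frac32$ for $r=1$.

**Lemma 1.** Let $M\ge1$, let $J$ be an interval of length $\le1$ with initial point $c$, and let $\Box z=G$ on $J$ with Dirichlet condition, where the data and $G$ have spectrum $\Lambda\in(M,2M]$. Then
$$\|z\|_{L^5(J\times\Omega)}\le CM^{-3/10}\big(\|\xi_z(c)\|_{\mathcal E}+\|G\|_{L^1(J;L^2)}\big).$$

*Proof* (the Burq–Lebeau–Planchon argument).

**Step 1: reduction to half-waves.** By Duhamel's formula, $z$ is a combination of terms $e^{\pm it\Lambda}\phi$ with $\phi$ equal to a translate in time of $z(c)$, $\Lambda^{-1}\partial_tz(c)$, or, integrated in $s$, $\Lambda^{-1}G(s)$. On the spectral range $\|\phi\|_2\le M^{-1}\|\Lambda\phi\|_2$. So by Minkowski's inequality it suffices to show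
$$\|e^{\pm it\Lambda}\phi\|_{L^5((0,1)\times\Omega)}\le CM^{7/10}\|\phi\|_2\quad\text{for }\phi\text{ with spectrum in }(M,2M].$$

**Step 2: integer frequencies.** This step makes the flow periodic in time. Let $B=\lfloor\Lambda\rfloor$ and $\phi_k=1_{[k,k+1)}(\Lambda)\phi$, so that $e^{\pm itB}\phi=\sum_ke^{\pm itk}\phi_k$ is a Fourier series in $t$ for fixed $x$. Use $H^{3/10}(\mathbb T)\subset L^5(\mathbb T)$ in $t$, then the triangle inequality in $L^{5/2}_x$, then (iii) with $q=5$:
$$\|e^{\pm itB}\phi\|_{L^5((0,2\pi)\times\Omega)}\le C\Big\|\Big(\sum_k(1+k)^{\frac35}|\phi_k|^2\Big)^{\frac12}\Big\|_{L^5}\le C\Big(\sum_k(1+k)^{\frac35+\frac45}\|\phi_k\|_2^2\Big)^{\frac12}\le CM^{\frac7{10}}\|\phi\|_2 ,$$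
since only $k\le2M$ occur.

**Step 3: back to $\Lambda$.** The function $y=e^{\pm it\Lambda}\phi$ solves $(\partial_t\mp iB)y=\pm i(\Lambda-B)y$, where $(\Lambda-B)y$ has spectrum in $(M,2M]$ and $\|(\Lambda-B)y\|_2\le\|\phi\|_2$. Hence
$$y(t)=e^{\pm itB}\phi\pm i\int_0^te^{\pm i(t-s)B}(\Lambda-B)y(s)\,ds,$$
and Minkowski's inequality with Step 2 on $(0,1)$ gives the claim. $\square$

## 6. Small deviation from a smooth function, linear in time, forces $L^4L^{12}$

**Proposition 2.** Assume (H1). There is $\varepsilon_0>0$ depending only on $\Omega,C_f$ such that: if $u$ is an energy solution, $I\subset[0,T]$ is an interval of length $\le1$, $t_0\in I$, $\varphi_0,\varphi_1\in C_c^\infty(\Omega)$, $v=\varphi_0+(t-t_0)\varphi_1$, $w=u-v$, and $\sup_{t\in I}\|\xi_w(t)\|_{\mathcal E}\le\varepsilon_0$, then $u\in L^4(I;L^{12})$.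

*Proof.* Write $\varepsilon=\varepsilon_0$, to be fixed in Step 4. In this proof $C$ depends only on $\Omega,C_f$. Since $\partial_t^2v=0$,
$$\Box w=H:=h+\Delta v-f(u)\in L^1(I;L^{6/5}).$$
For dyadic $N=1,2,4,\dots$ put
$$A(N)=\int_I\|P_NH\|_2\,dt\le C_0N,\qquad C_0=C\|H\|_{L^1(I;L^{6/5})}<\infty,\tag{6}$$
by (5) with $r=\frac65$. The goal is to bound $A(N)$ uniformly in $N$. By (4), $P_Nw$ and $w_M:=(P_{2M}-P_M)w$ solve $\Box P_Nw=P_NH$ and $\Box w_M=(P_{2M}-P_M)H$, and their $\mathcal E$-norms are at most $\varepsilon$ at every time of $I$.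

**Step 1: low frequencies.** This step bounds $P_Nw$ by a quantity that is *linear* in $A(N)$. Split $I$ into at most $1+A(N)/\varepsilon$ consecutive intervals $J_i$ with $\int_{J_i}\|P_NH\|_2\le\varepsilon$. On each of them the energy at the initial point is again at most $\varepsilon$, so (i) gives $\|P_Nw\|_{L^4(J_i;L^{12})}\le C\varepsilon$. Summing fourth powers,
$$\int_I\|P_Nw\|_{12}^4\,dt\le C(\varepsilon^4+\varepsilon^3A(N)).\tag{7}$$
A direct use of (i) on $I$ would give $A(N)^4$, which could not be absorbed.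

**Step 2: high-frequency blocks.** In the same way, with Lemma 1 instead of (i) and a partition adapted to $\|P_{2M}H\|_2\ge\|(P_{2M}-P_M)H\|_2$, there are at most $1+A(2M)/\varepsilon$ intervals, each contributing at most $CM^{-3/2}\varepsilon^5$. Hence
$$\int_I\|w_M\|_5^5\,dt\le CM^{-3/2}(\varepsilon^5+\varepsilon^4A(2M)).\tag{8}$$

**Step 3: an inequality for $A$.** We split $f(u)$ according to which part of $u=v+P_Nw+w_{>N}$ is responsible for it, where $w_{>N}=w-P_Nw$. First we estimate $|w_{>N}|^5$ by blocks. For each $t\in I$, $\sum_{k\ge0}\|w_{2^kN}(t)\|_2\le\sum_k(2^kN)^{-1}\varepsilon<\infty$. Hence $\sum_k|w_{2^kN}(t,x)|<\infty$ and $w_{>N}=\sum_{k\ge0}w_{2^kN}$ for a.e. $x$. By Hölder's inequality with weights $2^{\pm k/50}$, a.e.,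
$$|w_{>N}|^5\le\Big(\sum_k2^{-k/40}\Big)^4\sum_{k\ge0}2^{k/10}|w_{2^kN}|^5 .$$
With $D=1+|v|^5+|P_Nw|^5+|w_{>N}|^5$, (H1) gives $|f(u)|\le CD$. Put
$$Q_1=f(u)\frac{1+|v|^5}D,\qquad Q_2=f(u)\frac{|P_Nw|^5}D,\qquad Q_3=f(u)\frac{|w_{>N}|^5}D.$$
Then $f(u)=Q_1+Q_2+Q_3$, $|Q_1|\le C(1+|v|^5)$, $|Q_2|\le C|P_Nw|^5$, $|Q_3|\le C|w_{>N}|^5$, and $|Q_i|\le|f(u)|$, so each $P_NQ_i$ is defined.

The $L^1(I;L^2)$ norm of $h+\Delta v-Q_1$ is at most some $S<\infty$ independent of $N$. By (3) applied to $P_Nw$, and (7),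
$$\int_I\|Q_2\|_2\,dt\le C\int_I\|P_Nw\|_{12}^4\|P_Nw\|_6\,dt\le C(\varepsilon^5+\varepsilon^4A(N)).$$
By (5) with $r=1$ and (8),
$$\int_I\|P_NQ_3\|_2\,dt\le CN^{3/2}\sum_k2^{k/10}\int_I\|w_{2^kN}\|_5^5\,dt\le C\sum_{k\ge0}2^{-7k/5}\big(\varepsilon^5+\varepsilon^4A(2^{k+1}N)\big),$$
because $N^{3/2}2^{k/10}(2^kN)^{-3/2}=2^{-7k/5}$. Adding the three bounds,
$$A(N)\le S+C\varepsilon^5+C\varepsilon^4A(N)+C\varepsilon^4\sum_{k\ge0}2^{-7k/5}A(2^{k+1}N).\tag{9}$$

**Step 4: absorption.** We want to take the supremum over $N$ in (9), but it may be infinite, so we use a weight. For $R\ge1$ let $\omega_R(N)=\max(1,N/R)$ and $B_R=\sup_NA(N)/\omega_R(N)$. By (6), $B_R\le C_0R<\infty$. Since $\omega_R(2^{k+1}N)\le2^{k+1}\omega_R(N)$ and $\sum_k2^{k+1-7k/5}<\infty$, dividing (9) by $\omega_R(N)\ge1$ gives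
$$B_R\le S+C\varepsilon^5+C'\varepsilon^4B_R,$$
with $C'$ depending only on $\Omega,C_f$. Fix $\varepsilon_0$ with $C'\varepsilon_0^4\le\frac12$. Then $B_R\le2(S+C\varepsilon^5)$ for all $R$. For $R\ge N$ we have $\omega_R(N)=1$, so $A(N)\le B_R$. Hence $\sup_NA(N)<\infty$.

**Step 5: conclusion.** By (i) on $I$, $P_Nw$ is bounded in $L^4(I;L^{12})$ uniformly in $N$. Since $P_Nw(t)\to w(t)$ in $H_0^1\subset L^6$ for each $t$, lower semicontinuity of the $L^{12}$ norm and Fatou's lemma give $w\in L^4(I;L^{12})$. As $v$ is bounded, $u\in L^4(I;L^{12})$. $\square$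

*Proof of Theorem 2, "if" part.* Given $t_0$, choose $\varphi_0,\varphi_1\in C_c^\infty(\Omega)$ close to $\xi_u(t_0)$ in $\mathcal E$. Since
$$\|\xi_w(t)\|_{\mathcal E}\le\|\xi_u(t)-\xi_u(t_0)\|_{\mathcal E}+\|\xi_u(t_0)-(\varphi_0,\varphi_1)\|_{\mathcal E}+|t-t_0|\,\|\nabla\varphi_1\|_2,\tag{10}$$
we can achieve $\limsup_{t\to t_0}\|\xi_w(t)\|_{\mathcal E}<\varepsilon_0$ and $\|\xi_w(t_0)\|_{\mathcal E}<\varepsilon_0$. Proposition 2 applies on a neighborhood of $t_0$. Compactness of $[0,T]$ finishes the proof; strong continuity is the case where each $\limsup$ is $0$. $\square$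

## 7. Baire's theorem on the set of singular times

For Theorem 1 we only have weak continuity, and the profile of Test C shows that this alone does not give the smallness needed in Proposition 2. The strategy is to look at the singular times themselves. Baire's theorem gives strong continuity *along the singular set* at one of its points. Each gap between singular times is then crossed by the usual local estimate, started at the singular end of the gap. For that start we need to know that regularity reaches up to the end point: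

**Proposition 3.** Assume (H1),(H2). Let $u$ be an energy solution on $[a,b]$ with $u\in L^4(a',b;L^{12})$ for all $a'\in(a,b)$. Then $u\in L^4(a,b;L^{12})$. By time reversal, the same holds with the roles of $a$ and $b$ exchanged.

It is proved in Sections 8–10. Here we deduce Theorem 1 from it.

*Proof of Theorem 1.* Let $\Sigma$ be the set of $t\in[0,T]$ such that $u\notin L^4(J;L^{12})$ for every relatively open interval $J\ni t$ in $[0,T]$. It is closed. If $\Sigma=\emptyset$, compactness gives $u\in L^4(0,T;L^{12})$. Suppose $\Sigma\ne\emptyset$.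

**Step 1: strong continuity along $\Sigma$ at one point.** By weak continuity, $\phi(t)=\|\xi_u(t)\|_{\mathcal E}^2$ is lower semicontinuous. So for each $q\in\mathbb Q$ the set $E_q=\{t\in\Sigma:\phi(t)\le q\}$ is closed, and its boundary relative to $\Sigma$ is closed and nowhere dense in $\Sigma$. As $\Sigma$ is a nonempty compact metric space, Baire's theorem gives $t_0\in\Sigma$ outside all these boundaries. If $q\in\mathbb Q$ and $q>\phi(t_0)$, then $t_0$ is an interior point of $E_q$ in $\Sigma$, so $\phi\le q$ on $\Sigma$ near $t_0$. Thus $\phi|_\Sigma$ is also upper semicontinuous at $t_0$, hence continuous there. Weak convergence and convergence of norms give $\xi_u(t)\to\xi_u(t_0)$ strongly in $\mathcal E$ as $t\to t_0$, $t\in\Sigma$.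

**Step 2: closeness for all $t$ near $t_0$.** Now we cross the gaps of $\Sigma$. Let $\varepsilon_1>0$ be small, to be fixed depending only on $\Omega,C_f$. Choose $\varphi_0,\varphi_1\in C_c^\infty(\Omega)$ with $\|\xi_u(t_0)-(\varphi_0,\varphi_1)\|_{\mathcal E}\le\varepsilon_1$, and set $v=\varphi_0+(t-t_0)\varphi_1$, $w=u-v$. By Step 1 and (10) there is $\beta\in(0,\frac12)$ with
$$\|\xi_w(t)\|_{\mathcal E}\le3\varepsilon_1\qquad\text{for all }t\in\Sigma,\ |t-t_0|\le\beta.$$

Let $t\in[0,T]\setminus\Sigma$, $|t-t_0|\le\beta$, say $t>t_0$. (The case $t<t_0$ follows by time reversal, under which $v$ keeps its form, with $\varphi_1$ replaced by $-\varphi_1$.) Let $s=\max(\Sigma\cap[t_0,t])<t$. Since $(s,t]\cap\Sigma=\emptyset$, compactness gives $u\in L^4(s',t;L^{12})$ for all $s'\in(s,t)$. By Proposition 3 on $[s,t]$, $u\in L^4(s,t;L^{12})$, and so $\xi_u\in C([s,t];\mathcal E)$. Now $\Box w=H:=h+\Delta v-f(v+w)$ with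
$$\|H(\tau)\|_2\le k(\tau)+C\|w\|_{12}^4\|w\|_6,\qquad k=\|h\|_2+\|\Delta v\|_2+C\|1+|v|^5\|_2,$$
and $k$ is integrable in time. For $X(\tau)=\sup_{[s,\tau]}\|\xi_w\|_{\mathcal E}+\|w\|_{L^4(s,\tau;L^{12})}$, the energy estimate and (i) give, with $C_3\ge1$ depending only on $\Omega,C_f$,
$$X(\tau)\le C_3\Big(3\varepsilon_1+\int_s^\tau k+X(\tau)^5\Big)\le C_3(4\varepsilon_1+X(\tau)^5),$$
after decreasing $\beta$ (depending on $v$, but not on $t$) so that $\int_{|\tau-t_0|\le\beta}k\le\varepsilon_1$. The function $X$ is finite and continuous on $[s,t]$, and $X(s)\le3\varepsilon_1<8C_3\varepsilon_1$ because $s\in\Sigma$. If $X$ attained the value $8C_3\varepsilon_1$, then $8C_3\varepsilon_1\le4C_3\varepsilon_1+C_3(8C_3\varepsilon_1)^5$, that is, $4\le8^5C_3^5\varepsilon_1^4$. So if $8^5C_3^5\varepsilon_1^4<4$, then $X(t)<8C_3\varepsilon_1$. Choose $\varepsilon_1$ also with $8C_3\varepsilon_1\le\varepsilon_0$. Then $\|\xi_w(t)\|_{\mathcal E}\le\varepsilon_0$ for all $t\in I:=[t_0-\beta,t_0+\beta]\cap[0,T]$.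

**Step 3: contradiction.** The interval $I$ has length $\le1$, so Proposition 2 gives $u\in L^4(I;L^{12})$. Hence $t_0\notin\Sigma$, a contradiction. So $\Sigma=\emptyset$ and $u\in L^4(0,T;L^{12})$.

**Step 4: identification with the SS solution.** In the setting of (1)–(2), uniqueness in (ii) concerns functions on $[0,\infty)$, so we extend $u$ beyond $T$ by the global SS solution started at $\xi_u(T)$. For every $\phi\in C_c^\infty(\Omega)$ the functions $(u,\phi)$ and $(u,\phi)'$ are continuous across $T$, and $(u,\phi)'$ is $W^{1,1}$ on both sides. So the equation holds in the sense of distributions across $T$. The result is an SS solution on every finite interval, and by (ii) it is the SS solution with data $(u_0,u_0')$. $\square$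

## 8. Energy, chain rule and normal derivative near a singular end point

We begin the proof of Proposition 3. Translate so that $a=0$. Since $u\in L^4(1,b;L^{12})$ if $b>1$, we may replace $b$ by $\min(b,1)$ and assume $b\le1$. From here on $C$ may depend on $M$, $\|h\|_{L^1L^2}$, $f$, $\Omega$. On $[\sigma,b]$, $\sigma>0$, we have $f(u)\in L^1L^2$, $H:=h-f(u)\in L^1L^2$ and $\xi_u\in C([\sigma,b];\mathcal E)$. Put
$$e_0=\tfrac12(|\partial_tu|^2+|\nabla u|^2),\qquad\tilde e=e_0+F(u)+C_1\ge e_0+c_0u^6 .$$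
Since $|F(s)|\le C(1+s^6)$, we have $\int\tilde e(t)\,dx\le C$ for every $t$. Write $u_t=\partial_tu$. All identities below are for $\sigma>0$; what matters is that the resulting bounds do not depend on $\sigma$.

**Approximation.** It justifies the integrations by parts. Let $u_n=P_nu$, a finite sum of $e_j$'s with $W^{2,1}$ coefficients. As $\xi_u([\sigma,b])$ is compact in $\mathcal E$, $\xi_{u_n}\to\xi_u$ in $C([\sigma,b];\mathcal E)$; also $\Box u_n=P_nH\to H$ in $L^1(\sigma,b;L^2)$.

**Chain rule.** It treats terms with $f(u)$, which we never approximate through $u_n$. Let $f_k(s)=f(\max(-k,\min(s,k)))$ and $F_k(s)=\int_0^sf_k$. Then $F_k$ is $C^1$ with bounded derivative and $F_k(0)=0$. Since $u\in H^1((\sigma,b)\times\Omega)$ and $u(t)\in H^1_0$, we get $F_k(u)\in H^1((\sigma,b)\times\Omega)$ and $F_k(u(t))\in H^1_0$, with derivatives $f_k(u)u_t$ and $f_k(u)\nabla u$. So for $\chi\in C^1([\sigma,b]\times\bar\Omega)$, $Y\in C^1([\sigma,b]\times\bar\Omega;\mathbb R^3)$ and $\sigma\le t_1<t_2\le b$,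 the following identities hold with $f_k,F_k$ in place of $f,F$:
$$\int\chi F(u)\Big|_{t_1}^{t_2}=\int_{t_1}^{t_2}\!\!\int(\chi_tF(u)+\chi f(u)u_t),\qquad\int_{t_1}^{t_2}\!\!\int f(u)Y\cdot\nabla u=-\int_{t_1}^{t_2}\!\!\int\mathrm{div}\,Y\,F(u).\tag{11}$$
Since $|f_k(s)|\le C_f(1+|s|^5)$, $|F_k(s)|\le C(1+s^6)$ and $(1+|u|^5)(|u_t|+|\nabla u|)\in L^1((\sigma,b)\times\Omega)$, dominated convergence gives (11) itself.

**Local energy.** For $\chi\in C^1([\sigma,b]\times\bar\Omega)$ and $\sigma\le t_1<t_2\le b$,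
$$\int\chi e_0\Big|_{t_1}^{t_2}=\int_{t_1}^{t_2}\!\!\int\big[\chi_te_0-u_t\nabla\chi\cdot\nabla u+\chi Hu_t\big],\tag{12}$$
$$\int\chi\tilde e\Big|_{t_1}^{t_2}=\int_{t_1}^{t_2}\!\!\int\big[\chi_t\tilde e-u_t\nabla\chi\cdot\nabla u+\chi hu_t\big].\tag{13}$$
For $u_n$ and $P_nH$ in place of $u$ and $H$, (12) follows from $\partial_te_0=u_tu_{tt}+\nabla u\cdot\nabla u_t$ and one integration by parts; the boundary term vanishes since $\partial_tu_n=0$ on $\partial\Omega$. Each term passes to the limit. Adding the first identity of (11), and the trivial identity for the constant $C_1$, gives (13). Identity (12) holds equally for any linear solution with right-hand side in $L^1L^2$.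

**Normal derivative.** The Morawetz identity below has a boundary term, which needs a trace bound. Let $V\in C^\infty(\bar\Omega;\mathbb R^3)$ with $V=n$ (outer normal) on $\partial\Omega$, and multiply $\Box u_n=P_nH$ by $V\cdot\nabla u_n$. For the time part,
$$\iint\partial_t^2u_n\,V\cdot\nabla u_n=\int\partial_tu_n\,V\cdot\nabla u_n\Big|_\sigma^b+\tfrac12\iint\mathrm{div}V\,|\partial_tu_n|^2 .$$
For the space part, $\nabla u_n=n\,\partial_nu_n$ on $\partial\Omega$, and integrating by parts twice,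
$$-\int\Delta u_n\,V\cdot\nabla u_n=-\tfrac12\int_{\partial\Omega}|\partial_nu_n|^2+\int\partial_iV_k\partial_iu_n\partial_ku_n-\tfrac12\int\mathrm{div}V|\nabla u_n|^2 .$$
Hence
$$\tfrac12\int_\sigma^b\!\!\int_{\partial\Omega}|\partial_nu_n|^2=\int\partial_tu_nV\cdot\nabla u_n\Big|_\sigma^b+\iint\Big[\tfrac12\mathrm{div}V(|\partial_tu_n|^2-|\nabla u_n|^2)+\partial_iV_k\partial_iu_n\partial_ku_n\Big]-\iint P_nH\,V\cdot\nabla u_n .$$
Applied to $u_n-u_m$, with right-hand side $(P_n-P_m)H$, this shows that $\partial_nu_n$ is Cauchy in $L^2((\sigma,b)\times\partial\Omega)$. Call the limit $\partial_nu$. In the limit, (11) turns the last term into $-\iint hV\cdot\nabla u-\iint\mathrm{div}V\,F(u)$. All terms on the right are then bounded uniformly in $\sigma$, so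
$$\int_0^b\int_{\partial\Omega}|\partial_nu|^2\le C.\tag{14}$$

## 9. No concentration of the $L^6$ norm in a light cone

**Lemma 4.** In the situation of Section 8, for every $x_0\in\bar\Omega$: $\displaystyle\lim_{t\downarrow0}\int_{\Omega\cap B(x_0,t)}u(t)^6\,dx=0$.

This is exactly what the profile of Test C violates. The argument is the Shatah–Struwe non-concentration argument: a flux bound outside the cone, and the multiplier $tu_t+x\cdot\nabla u+u$.

*Proof.* Let $x_0=0$, $r=|x|$, $\rho=r/t$, $u_r=\frac xr\cdot\nabla u$. Fix $c\in(0,\frac12)$ and $\psi\in C^\infty$ with $\psi'\le0$, $\psi=1$ for $\rho\le1+c$, $\psi=0$ for $\rho\ge1+2c$. Let $\eta=-\psi'\ge0$ and $\chi(t,x)=\psi(|x|/t)$. Then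
$$\chi_t=\eta\rho/t,\qquad\nabla\chi=-\eta\,\frac x{rt},\qquad(t\partial_t+x\cdot\nabla)\chi=0.$$
On $\mathrm{supp}\,\chi$ we have $|x|\le2t$, so $\|u(t)\|_{L^2(\mathrm{supp}\,\chi)}\le Ct\|u\|_6\le Ct$. Implied constants in $o(\cdot),O(\cdot)$, and constants in estimates involving $\eta$, may depend on $c$.

**Step 1: flux through the layer $1+c\le\rho\le1+2c$.** There, since $|u_tu_r|\le e_0$,
$$\chi_t\tilde e-u_t\nabla\chi\cdot\nabla u=\frac\eta t(\rho\tilde e+u_tu_r)\ge\frac\eta t(c\,e_0+c_0u^6).$$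
So (13) on $[\sigma,b]$ bounds $\int_\sigma^b\frac1t\int\eta(e_0+u^6)\,dx\,dt$ by $C\big(\int\chi\tilde e(b)+M\|h\|_{L^1L^2}\big)$, uniformly in $\sigma$. Hence
$$\Phi(t):=\int_0^t\frac{d\tau}\tau\int\eta(|x|/\tau)(e_0+u^6)\,dx\to0\qquad(t\downarrow0).$$

**Step 2: $m(t)=t^{-2}\int\eta(|x|/t)u(t)^2\,dx\to0$.** This pointwise-in-time information is needed in Step 5. By Hölder's inequality $m^3\le C\int\eta u^6$, so $\int_0^bm^3\frac{dt}t<\infty$. Also
$$tm'=-2m+2t^{-1}\int\eta uu_t-t^{-2}\int\rho\,\eta'(\rho)u^2$$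
is bounded, by the $L^2$ bound above. So $m$ is Lipschitz, with some constant $L$, as a function of $\log t$, and $m^3$ is integrable in $d\log t$ on $(-\infty,\log b)$. If $m(t_j)\ge\epsilon>0$ along some $t_j\to0$, then $m\ge\epsilon/2$ whenever $\log t$ is within $\epsilon/(2L)$ of $\log t_j$. After passing to a subsequence these intervals are disjoint, and infinitely many of them have the same length, so $\int m^3\,d\log t=\infty$, a contradiction.

**Step 3: the Morawetz identity.** Let $\mathcal Mu=tu_t+x\cdot\nabla u+u$, and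
$$Z^0=te_0+u_tx\cdot\nabla u+uu_t,\qquad Z'=-\big[\nabla u\,\mathcal Mu+\tfrac12x(u_t^2-|\nabla u|^2)\big].$$
For $u_n$ in place of $u$ one computes
$$\partial_tZ^0=u_{tt}\mathcal Mu+e_0+u_t^2+t\nabla u\cdot\nabla u_t+\tfrac12x\cdot\nabla(u_t^2),$$
$$\mathrm{div}Z'=-\Delta u\,\mathcal Mu-t\nabla u\cdot\nabla u_t-2|\nabla u|^2-\tfrac32(u_t^2-|\nabla u|^2)-\tfrac12x\cdot\nabla(u_t^2),$$
where in the second line we used $\nabla u\cdot\nabla\mathcal Mu=t\nabla u\cdot\nabla u_t+2|\nabla u|^2+\frac12x\cdot\nabla|\nabla u|^2$. In the sum, $u_t^2$ has coefficient $\frac12+1-\frac32=0$ and $|\nabla u|^2$ has coefficient $\frac12-2+\frac32=0$. So $\partial_tZ^0+\mathrm{div}Z'=\Box u\,\mathcal Mu$. On $\partial\Omega$, $u_n=\partial_tu_n=0$ and $\nabla u_n=n\,\partial_nu_n$, so $Z'\cdot n=-\frac12(x\cdot n)|\partial_nu_n|^2$. Multiplying by $\chi$ and integrating,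
$$\int\chi Z^0\Big|_{t_1}^{t_2}=\iint(\chi_tZ^0+\nabla\chi\cdot Z')+\frac12\iint_{\partial\Omega}\chi(x\cdot n)|\partial_nu_n|^2+\iint\chi\,P_nH\,\mathcal Mu_n .$$
Let $n\to\infty$. The terms with $Z^0,Z'$ are quadratic in $(u_n,\nabla u_n,\partial_tu_n)$ with bounded coefficients and converge because $\xi_{u_n}\to\xi_u$ in $C([\sigma,b];\mathcal E)$. The boundary term converges by Section 8. The last term converges because $P_nH\to H$ in $L^1L^2$ and $\mathcal Mu_n\to\mathcal Mu$ in $C([\sigma,b];L^2)$. So the identity holds for $u$ with $H=h-f(u)$. By (11), used with $\chi t$ and $\chi x$, and $\partial_t(\chi t)+\mathrm{div}(\chi x)=4\chi$,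
$$\iint\chi f(u)(tu_t+x\cdot\nabla u)=\int\chi tF(u)\Big|_{t_1}^{t_2}-4\iint\chi F(u).$$
Hence
$$\int\chi(Z^0+tF)\Big|_{t_1}^{t_2}=\iint(\chi_tZ^0+\nabla\chi\cdot Z')+\frac12\iint_{\partial\Omega}\chi(x\cdot n)|\partial_nu|^2+\iint\chi h\mathcal Mu-\iint\chi(f(u)u-4F(u)).\tag{15}$$

**Step 4: $Y(t):=\int\chi(Z^0+tF)(t)\,dx\le o(t)$.** Take $t_2=t$ in (15) and let $t_1\downarrow0$. The terms are as follows.

* The term at $t_1$ is $O(t_1)$, since $|x|\le2t_1$ on the support and $\|u\|_{L^2(\mathrm{supp}\,\chi)}\le Ct_1$.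
* At time $\tau$, inserting the definitions and $r=\rho\tau$,
$$\chi_tZ^0+\nabla\chi\cdot Z'=\frac\eta\tau\Big[\rho Z^0-\frac xr\cdot Z'\Big]=\frac\eta\tau\big[\tau(\rho u_t+u_r)(u_t+\rho u_r)+u(\rho u_t+u_r)\big].$$
 In absolute value this is at most $C\eta(e_0+u^2/\tau^2)$. Here $\int_0^t\!\int\eta e_0\le t\Phi(t)=o(t)$. With $q(\tau)=\int\eta u^6$, Hölder's inequality gives $\int_0^t\!\int\eta u^2\tau^{-2}\le C\int_0^tq^{1/3}\,d\tau\le C(t\Phi(t))^{1/3}t^{2/3}=o(t)$.
* If $x_0\in\Omega$, the boundary term vanishes for small $t$. If $x_0=0\in\partial\Omega$, then $|x\cdot n(x)|\le C|x|^2$ on $\partial\Omega$, because the boundary is smooth and $x$ is tangent to it up to second order. By (14) the term is $O(t^2)$.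
* $\|\mathcal Mu(\tau)\|_{L^2(\mathrm{supp}\,\chi)}\le C\tau$, so $|\iint\chi h\mathcal Mu|\le Ct\int_0^t\|h\|_2=o(t)$.
* By (H2), $-\iint\chi(f(u)u-4F(u))\le C_1\iint\chi\le Ct^4$.

Together, $Y(t)\le o(t)$.

**Step 5: lower bound for $Y$.** Completing the square in $u_t$,
$$Y=\int\chi\Big[\tfrac t2\Big(u_t+\frac{x\cdot\nabla u+u}t\Big)^2+\tfrac t2|\nabla u|^2-\tfrac1{2t}(x\cdot\nabla u+u)^2+tF\Big].$$
Integrating $x\cdot\nabla(u^2)$ by parts, with $\mathrm{div}(\chi x)=3\chi-\rho\eta$,
$$\int\chi(x\cdot\nabla u+u)^2=\int\chi(x\cdot\nabla u)^2-2\int\chi u^2+\int\rho\,\eta u^2 .$$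
On $\mathrm{supp}\,\chi$, $\rho\le1+2c$, and $4c+4c^2\le6c$, so
$$\tfrac t2|\nabla u|^2-\tfrac1{2t}(x\cdot\nabla u)^2\ge\tfrac t2\min(1-\rho^2,0)|\nabla u|^2\ge-3ct|\nabla u|^2 .$$
Also $\frac1{2t}\int\rho\eta u^2\le t\,m(t)$, since $\rho\le2$. Hence
$$Y(t)\ge t\int\chi F-3ctM^2-t\,m(t).$$
With Steps 2 and 4, $\int\chi F\le3cM^2+o(1)$. Since $\int\chi\to0$, we get $c_0\int_{\Omega\cap B(0,t)}u^6\le\int\chi(F+C_1)\le3cM^2+o(1)$ as $t\downarrow0$. As $c$ is arbitrary, the lemma follows. $\square$

## 10. Strichartz inside a cone and the end of the proof of Proposition 3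

Lemma 4 gives smallness in $L^6$ only inside the cone $|x-x_0|<t$, so the bootstrap of Section 3 must be localized there. Now it is legitimate, since norms on $[\sigma,b]$ are finite.

Let $x_0\in\bar\Omega$, $\delta\ge0$, $0<\tau\le b$, and
$$K_\sigma=\{(t,x):\sigma<t<\tau,\ x\in\Omega,\ |x-x_0|<t+\delta\},\qquad0\le\sigma<\tau.$$
For $\mu>0$ let $\langle y\rangle_\mu=\sqrt{|y|^2+\mu^2}$, which is smooth, $\ge|y|$, has gradient of modulus $\le1$, and decreases to $|y|$ as $\mu\downarrow0$.

**Step 1: finite speed.** Let $z$ solve $\Box z=G:=1_{K_0}H$ on $(0,\tau]$, backwards from $\tau$, with Dirichlet condition and $\xi_z(\tau)=\xi_u(\tau)$. We claim that for every $t\in(0,\tau)$, $\xi_z(t)=\xi_u(t)$ and $\nabla z(t)=\nabla u(t)$ a.e. on $\Omega\cap B(x_0,t+\delta)$. Let $d=u-z$, let $\theta\in C^\infty(\mathbb R)$ be nondecreasing with $\theta=0$ on $(-\infty,0]$ and $\theta>0$ on $(0,\infty)$, and let $\chi=\theta(t+\delta-\langle x-x_0\rangle_\mu)$. Then $\chi_t\ge|\nabla\chi|$, and $\chi(H-G)=0$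 because $\chi\ne0$ forces $|x-x_0|<t+\delta$. So in (12) for $d$ on $[t,\tau]$ the right side is nonnegative, and $\int\chi e_0(d)(t)\le\int\chi e_0(d)(\tau)=0$. Letting $\mu\downarrow0$, $e_0(d)(t)=0$ a.e. on $\Omega\cap B(x_0,t+\delta)$ for every $t\in(0,\tau)$. Moreover $d(t)=-\int_t^\tau d_t(s)\,ds$ in $L^2$, and $d_t(s)=0$ a.e. on $\Omega\cap B(x_0,t+\delta)\subset B(x_0,s+\delta)$ for $t<s<\tau$. So $d(t)=0$ a.e. on $\Omega\cap B(x_0,t+\delta)$.

**Step 2: small $L^6$ norm in the cone gives $L^4L^{12}$ in the cone.** We claim there is $\nu_*>0$, depending only on the quantities allowed in $C$, such that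
$$\sup_{0<t\le\tau}\|u(t)\|_{L^6(\Omega\cap B(x_0,t+\delta))}\le\nu_*\quad\Longrightarrow\quad u\in L^4L^{12}(K_0).\tag{16}$$
Indeed $X(\sigma)=\|u\|_{L^4L^{12}(K_\sigma)}$ is finite and continuous for $\sigma\in(0,\tau]$, with $X(\tau)=0$. By Step 1 $u=z$ in $K_\sigma$. By (i), and $\|1+|u|^5\|_{L^2}\le C+\|u\|_{L^{12}}^4\|u\|_{L^6}$ on the slices of $K_0$,
$$X(\sigma)\le\|z\|_{L^4(\sigma,\tau;L^{12})}\le C\big(\|\xi_u(\tau)\|_{\mathcal E}+\|G\|_{L^1(\sigma,\tau;L^2)}\big)\le C_2+C_2\nu_*X(\sigma)^4 .$$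
If $\nu_*(2C_2)^4<1$, then $X$ never takes the value $2C_2$. So $X(\sigma)<2C_2$ for all $\sigma>0$. Let $\sigma\downarrow0$.

**Step 3: the energy in the cone tends to zero.** Fix $x_0\in\bar\Omega$. By Lemma 4, the hypothesis of (16) holds with $\delta=0$ and small $\tau$, so $u\in L^4L^{12}(K_0)$. By (3) on slices, $G=1_{K_0}H\in L^1(0,\tau;L^2)$, and $\xi_z$ extends to $C([0,\tau];\mathcal E)$. Hence, by Step 1,
$$\int_{\Omega\cap B(x_0,t)}e_0(u(t))\,dx=\int_{\Omega\cap B(x_0,t)}e_0(z(t))\,dx\to0\qquad(t\downarrow0),$$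
because $\xi_z(t)\to\xi_z(0)$ strongly and $\int_{\Omega\cap B(x_0,t)}e_0(z(0))\to0$. With Lemma 4 and $|F(s)|\le C(1+s^6)$, also $\int_{\Omega\cap B(x_0,t)}\tilde e(t)\,dx\to0$.

**Step 4: widening the cone.** The cone with $\delta=0$ shrinks to the point $x_0$ at $t=0$. A neighborhood of $x_0$ needs $\delta>0$. Given $\nu>0$ choose $t_1\in(0,b]$ with $\int_{\Omega\cap B(x_0,t_1)}\tilde e(t_1)\le\nu$ and $M\int_0^{t_1}\|h\|_2\le\nu$. With $t_1$ fixed, choose $\delta>0$ with $\int_{\Omega\cap B(x_0,t_1+2\delta)}\tilde e(t_1)\le2\nu$. Apply (13) on $[t,t_1]$, $0<t\le t_1$, with cutoff $\chi(s,x)=\theta(s+2\delta-\langle x-x_0\rangle_\mu)$, where now $\theta$ is smooth nondecreasing, $0\le\theta\le1$, $\theta=0$ on $(-\infty,0]$, $\theta=1$ on $[\delta,\infty)$. Since $\chi_s\ge|\nabla\chi|$ and $\tilde e\ge e_0\ge|u_t||\nabla u|$, the flux term is nonnegative, and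
$$c_0\int_{\Omega\cap\{\langle x-x_0\rangle_\mu\le t+\delta\}}u(t)^6\le\int\chi\tilde e(t)\le\int\chi\tilde e(t_1)+\int_t^{t_1}\!\!\int|h||u_t|\le3\nu .$$
Letting $\mu\downarrow0$, $c_0\int_{\Omega\cap B(x_0,t+\delta)}u(t)^6\le3\nu$ for $0<t\le t_1$.

**Step 5: covering.** For $3\nu\le c_0\nu_*^6$, (16) with this $\delta$ and $\tau=t_1$ yields $u\in L^4(0,t_1;L^{12}(\Omega\cap B(x_0,\delta)))$, where $t_1$ and $\delta$ depend on $x_0$. Cover $\bar\Omega$ by finitely many such balls: $u\in L^4(0,t_*;L^{12}(\Omega))$ for some $t_*>0$. With the hypothesis on $(t_*,b)$ this proves Proposition 3, and with it Theorem 1. $\square$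

## 11. Unconditional uniqueness and the energy identity

In the setting of (1)–(2), for every $T>0$ and $(u_0,u_0')\in\mathcal E$ there is exactly one energy solution on $[0,T]$: one exists by (ii), and by Theorem 1 any other coincides with it. It satisfies $\xi_u\in C([0,T];\mathcal E)$ by Section 4. Since now $u\in L^4(0,T;L^{12})$, the proof of (13) works on $[0,T]$, from $\sigma=0$. Taking $\chi\equiv1$ and $h=g-\gamma u_t$, and writing $\iint gu_t=\int gu\,\big|_{t_1}^{t_2}$, we obtain
$$\frac d{dt}\int_\Omega\Big(\tfrac12|u_t|^2+\tfrac12|\nabla u|^2+F(u)-gu\Big)dx=-\gamma\|u_t\|_2^2 .$$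
So the energy identity, which was not required in the definition, holds for every energy solution.

The two theorems use different hypotheses. The regularity statement of Theorem 1 holds for every $\gamma\in\mathbb R$, $g\in L^1(0,T;L^2)$ and continuous $f$ with (H1),(H2). Theorem 2 needs no sign condition: for any continuous $f$ with $|f(s)|\le C_f(1+|s|^5)$, an energy solution lies in $L^4(0,T;L^{12})$ if and only if $\xi_u$ is strongly continuous in $\mathcal E$. Condition (H2) entered only through Proposition 3.
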